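\title{A jump of the spectral gap for minimizers of $t\lambda_1+(1-t)\lambda_2$ in high dimension}

\begin{abstract}
Among open sets of unit volume in $\mathbb{R}^N$ we minimize the convex combination $t\lambda_1+(1-t)\lambda_2$ of the first two Dirichlet eigenvalues. A conjecture posed in a paper of Mazzoleni and Zucco asserts that, for each $t\in(0,1)$, all minimizers have the same $\lambda_1$ and the same $\lambda_2$. We show that this fails in every sufficiently large dimension: there is $t_N\in(0,\frac12)$ with two minimizers, one with gap $\lambda_2-\lambda_1$ tending to zero as $N\to\infty$ and one with gap bounded below. It follows that the set of attainable pairs $(\lambda_1,\lambda_2)$ is not convex in these dimensions. After a reflection argument that makes the eigenfunctions radial in all but five variables, the problem is close to one for a Schr\"odinger operator $-\Delta+v$ with a constraint on $\int e^{-v/\pi e}$. There a logarithmic Sobolev inequality shows that small positive gaps are never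 optimal.
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $N\ge2$, let $\Omega\subset\mathbb{R}^N$ be an open set of finite Lebesgue measure $|\Omega|$, and write $\mathcal{E}(u)=\int|\nabla u|^2\,dx$. The first two eigenvalues of the Dirichlet Laplacian on $\Omega$ are
\[
\lambda_1(\Omega)=\min_{0\ne u\in H^1_0(\Omega)}\frac{\mathcal{E}(u)}{\int u^2},\qquad
\lambda_2(\Omega)=\min_{\substack{0\ne u\in H^1_0(\Omega)\\ \int uu_1=0}}\frac{\mathcal{E}(u)}{\int u^2},
\]
where $u_1$ is a first eigenfunction. For $t\in(0,1)$ put $F_t(\Omega)=t\lambda_1(\Omega)+(1-t)\lambda_2(\Omega)$ and consider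
\begin{equation}\label{eq:P}
\varphi(t)=\min\{F_t(\Omega):\ \Omega\subset\mathbb{R}^N\text{ open},\ |\Omega|=1\}.
\end{equation}
The volume must be fixed because $\lambda_i(s\Omega)=s^{-2}\lambda_i(\Omega)$. A \emph{minimizer of $F_t$} always means an open set of measure $1$ that attains \eqref{eq:P}; minimizers exist (Section~\ref{sec:existence}).

Problem \eqref{eq:P} probes the \emph{attainable set}
\[
\mathcal{A}_N=\{(\lambda_1(\Omega),\lambda_2(\Omega)):\ \Omega\subset\mathbb{R}^N\text{ open},\ |\Omega|=1\}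
\]
with straight lines: $\{tx+(1-t)y=\varphi(t)\}$ supports $\mathcal{A}_N$ from below, and the minimizers of $F_t$ give the contact points. The endpoints are classical. Let $C_N$ be the first eigenvalue of the ball of volume $1$, and let $\Lambda_N=2^{2/N}C_N$ be that of a ball of volume $\frac12$. For $t=1$ the ball is optimal (Faber--Krahn). For $t=0$ the union of two disjoint balls of volume $\frac12$ is optimal (Krahn--Szeg\H{o}), with $\lambda_1=\lambda_2=\Lambda_N$. Minimizers cannot be unique as sets, since $F_t$ is invariant under rigid motions, but the contact point could be. This is the conjecture posed in \cite{MZ}: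

\begin{quote}
\emph{Let $t\in(0,1)$ and let $X,Y$ be minimizers of $F_t$. Then $\lambda_1(X)=\lambda_1(Y)$ and $\lambda_2(X)=\lambda_2(Y)$.}
\end{quote}

There are good reasons to guess that this holds. The function $\varphi$ is an infimum of affine functions of $t$, hence concave and continuous on $(0,1)$. If $\Omega$ minimizes $F_t$, then $\varphi(s)\le F_s(\Omega)=\varphi(t)-(s-t)(\lambda_2-\lambda_1)(\Omega)$ for all $s$. So wherever $\varphi$ is differentiable, the \emph{gap} $\lambda_2-\lambda_1$ of every minimizer equals $-\varphi'(t)$, and the gap determines both eigenvalues: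
\begin{equation}\label{eq:fromgap}
\lambda_2=F_t+t(\lambda_2-\lambda_1),\qquad \lambda_1=F_t-(1-t)(\lambda_2-\lambda_1).
\end{equation}
Thus the statement is true for all but countably many $t$, and a counterexample has to sit at a corner of $\varphi$. One pictures two balls joined by a neck that widens as $t$ grows until a single ball is left, with the contact point sliding along a strictly convex curve. In high dimension this picture is wrong.

\begin{theorem}\label{thm:main}
There are $N_0$, $c>0$, $t_0\in(0,\frac12)$ and a sequence $\theta_N\to0$ such that the following holds for every $N\ge N_0$.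
\begin{enumerate}
\item[(a)] There are $t_N\in(0,t_0]$ and two minimizers $X_N,Y_N$ of $F_{t_N}$ with
\[
\lambda_2(X_N)-\lambda_1(X_N)\le\theta_N<c\le\lambda_2(Y_N)-\lambda_1(Y_N).
\]
In particular $\lambda_1(X_N)\ne\lambda_1(Y_N)$ and $\lambda_2(X_N)\ne\lambda_2(Y_N)$.
\item[(b)] No minimizer of $F_t$ with $t\in(0,t_0]$ has $\lambda_2-\lambda_1\in[\theta_N,c]$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:nonconvex}
For $N\ge N_0$ the attainable set $\mathcal{A}_N$ is not convex.
\end{corollary}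

So the conjecture, stated for all $N\ge2$, is false. The argument gives no explicit value of $N_0$ and does not decide small dimensions such as $N=2$.

\subsection*{The mechanism}
Let $K=\pi e$. As $N\to\infty$ the constant $C_N$ grows like $KN/2$, while the differences that decide \eqref{eq:P} stay bounded. For $|\Omega|=1$ we therefore use the scaled quantities
\[
\ell_i=\frac{\lambda_i(\Omega)-C_N}{K},\qquad \gamma=\ell_2-\ell_1,\qquad \sigma=\tfrac12(\ell_1+\ell_2),\qquad L_N=\frac{\Lambda_N-C_N}{K},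
\]
and call $\gamma$ the \emph{scaled gap}. Faber--Krahn and Krahn--Szeg\H{o} read $\ell_1\ge0$ and $\ell_2\ge L_N$, and
\begin{equation}\label{eq:scaledF}
\frac{F_t(\Omega)-C_N}{K}=\ell_2-t\gamma=\sigma+\bigl(\tfrac12-t\bigr)\gamma .
\end{equation}
Two equal balls have $(\gamma,\sigma)=(0,L_N)$, and $L_N\to\log2$. For $t<\frac12$ a set with gap $\gamma$ pays the penalty $(\frac12-t)\gamma$, so it beats two balls only if its mean $\sigma$ lies below $L_N$ by more than that amount. The proof establishes three facts.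
\begin{enumerate}
\item[(A)] For fixed $N$, the gap of minimizers tends to $0$ as $t\to0$ (Lemma~\ref{lem:tsmall}).
\item[(B)] An explicit domain has $\sigma\le\log2-\delta_1+o(1)$ with $\delta_1>0$ independent of $N$; hence for some $t_0$ close to $\frac12$ minimizers have a gap of order one (Proposition~\ref{prop:upper}).
\item[(C)] A small gap buys almost nothing: $\sigma\ge\log2-\varepsilon\gamma$ for minimizers whose gap is small but above a threshold that tends to $0$ with $N$ (Proposition~\ref{prop:small}).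
\end{enumerate}
By (C) with $\varepsilon<\frac12-t_0$, a whole interval of gaps is forbidden for $t\le t_0$; by (A) and (B) both sides of the interval occur; so the gap jumps, and at the jump both kinds of minimizers coexist (Figure~\ref{fig:jump}). Section~\ref{sec:model} shows (B) and (C) in a one-dimensional model. Fact (C) is the main work and occupies Sections~\ref{sec:symmetry}--\ref{sec:small}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\fill[gray!25] (0.6,2.94) -- (2,2.8) -- (2,3.6) -- (0.6,3.6) -- cycle;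
\draw[thick] (0.6,2.94) -- (2,2.8);
\draw[->] (0,0.6) -- (6.2,0.6) node[right] {$\gamma$};
\draw[->] (0,0.6) -- (0,3.9) node[above] {$\sigma$};
\draw[dashed] (0,3) node[left] {$\log 2$} -- (6,3);
\draw[dotted,thick] (0,3) -- (4.2,0.9) node[right] {$t=0$};
\draw (0,2.98) -- (5.6,1.58) node[right] {$t=t_N$};
\fill (0.2,2.93) circle (1.4pt) node[above=2pt] {$X_N$};
\fill (4.6,1.83) circle (1.4pt) node[above] {$Y_N$};
\draw (0.6,0.68) -- (0.6,0.52) node[below] {$\gamma'$};
\draw (2,0.68) -- (2,0.52) node[below] {$\gamma_0$};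
\end{tikzpicture}
\caption{The plane of the scaled gap $\gamma$ and the scaled mean $\sigma$ (schematic, $N$ large). Level lines of $F_t$ have slope $-(\frac12-t)$, and two equal balls sit near $(0,\log2)$. Every set lies above the dotted line. A minimizer with gap in $[\gamma',\gamma_0]$ would lie in the gray region, above a line of slope $-\varepsilon$; but minimizers for $t\le t_0=\frac12-2\varepsilon$ lie below the line of slope $-2\varepsilon$ through the two-ball point. The supporting line for $t=t_N$ touches on both sides of the forbidden interval.}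
\label{fig:jump}
\end{figure}

\section{Standard facts and the scale}\label{sec:tools}

Functions in $H^1_0(\Omega)$ are extended by zero, $\|\cdot\|$ is the $L^2$ norm, $\omega_n$ is the volume of the unit ball of $\mathbb{R}^n$, and $j_\alpha$ is the first positive zero of the Bessel function $J_\alpha$. The unit ball of $\mathbb{R}^n$ has first eigenvalue $j_{n/2-1}^2$, so $C_n=j_{n/2-1}^2\,\omega_n^{2/n}$. We use the following facts; $\Omega$ is open and of finite measure.

\begin{enumerate}
\item[(S1)] \emph{Sobolev functions.} If $u\in H^1_0(\Omega)$ then $u^\pm\in H^1_0(\Omega)$; if $u\in H^1(\mathbb{R}^N)$ then $\nabla u=0$ a.e.\ on $\{u=0\}$. A Lipschitz function with compact support in $\Omega$ lies in $H^1_0(\Omega)$. So does a Lipschitz function $u\in H^1(\mathbb{R}^N)$ that vanishes outside $\Omega$: it tends to $0$ at infinity, so $\operatorname{sgn}(u)(|u|-\epsilon)_+$ is supported in the compact set $\{|u|\ge\epsilon\}\subset\Omega$, and it converges to $u$ in $H^1$. A sequence bounded in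 $H^1_0(\Omega)$ and convergent in $L^2$ has its limit in $H^1_0(\Omega)$.
\item[(S2)] \emph{Min--max.} $\lambda_2(\Omega)$ is the minimum, over two-dimensional subspaces of $H^1_0(\Omega)$, of the largest Rayleigh quotient. If $v_1,v_2$ are orthonormal in $L^2$, the form $\mathcal{E}$ on their span has two eigenvalues, whose sum is the trace $\mathcal{E}(v_1)+\mathcal{E}(v_2)$. For $v_i\in H^1_0(\Omega)$ this gives $\lambda_1+\lambda_2\le\mathcal{E}(v_1)+\mathcal{E}(v_2)$, and if also $\int\nabla v_1\cdot\nabla v_2=0$, then $\lambda_2\le\max_i\mathcal{E}(v_i)$. A function that attains the minimum defining $\lambda_i$ is an eigenfunction.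
\item[(S3)] \emph{Eigenfunctions} are real analytic in $\Omega$. The spectrum of $\Omega$ is the union, with multiplicity, of the spectra of its components. On a connected set $\lambda_1$ is simple with a positive eigenfunction, and a nonconstant real analytic function has null level sets.
\item[(S4)] \emph{Faber--Krahn.} If $0\ne u\in H^1(\mathbb{R}^N)$ and $|\{u\ne0\}|\le v<\infty$, then $\mathcal{E}(u)\ge C_Nv^{-2/N}\|u\|^2$, with equality if and only if $u$ is a first eigenfunction of a ball of volume $v$. \emph{Krahn--Szeg\H{o}:} $\lambda_2(\Omega)\ge\Lambda_N$ if $|\Omega|=1$.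
\item[(S5)] \emph{Euclidean logarithmic Sobolev inequality} (Weissler). If $h\in H^1(\mathbb{R}^d)$ and $\|h\|=1$, then $\int h^2\log h^2\le\frac d2\log\bigl(\frac{2}{d\pi e}\int|\nabla h|^2\bigr)$. Apply $\log X\le X/Y+\log Y-1$ with $Y=\kappa/K$: for every $\kappa>0$,
\begin{equation}\label{eq:LSI}
\int|\nabla h|^2\ge\kappa\int h^2\log h^2+\frac{d\kappa}{2}\Bigl(1+\log\frac K\kappa\Bigr).
\end{equation}
\item[(S6)] \emph{Relative entropy.} Let $\rho,m\ge0$ with $\rho=0$ where $m=0$, and read $\rho\log(\rho/m)$ as $0$ where $\rho=0$. From $s\log s\ge s-1$ we get $\rho\log(\rho/m)\ge\rho-m$. If $\int\rho=1$ and $\int m\le1$, then $\int\rho\log(\rho/m)\ge0$, with equality only if $\rho=m$ a.e.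
\end{enumerate}

\begin{lemma}\label{lem:asym}
Let $\kappa_n=2C_n/n$. As $n\to\infty$,
\[
j_{n/2-1}^2=\tfrac{n^2}4+O(n^{4/3}),\quad n\,\omega_n^{2/n}\to2K,\quad\kappa_n\to K,\quad C_{n+1}-C_n\to\tfrac K2,\quad L_n\to\log2 .
\]
\end{lemma}

\begin{proof}
We use the expansion $j_\alpha=\alpha+a_*\alpha^{1/3}+O(\alpha^{-1/3})$, with a constant $a_*$, and Stirling's formula for $\omega_n=\pi^{n/2}/\Gamma(\frac n2+1)$. They give
\[
j_\alpha^2=\alpha^2+2a_*\alpha^{4/3}+O(\alpha^{2/3}),\qquad \frac2n\log\omega_n=\log\frac{2\pi e}{n}-\frac{\log(\pi n)}{n}+O(n^{-2}),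
\]
and the first three claims follow. Next, $j_{\alpha+1/2}^2-j_\alpha^2=\alpha+O(\alpha^{2/3})$, so $\log j_{\alpha+1/2}^2-\log j_\alpha^2=\alpha^{-1}+O(\alpha^{-4/3})$, which is $\frac2n+O(n^{-4/3})$ for $\alpha=\frac n2-1$. The increment of $\frac2n\log\omega_n$ from $n$ to $n+1$ is $-\frac1n+O(n^{-2}\log n)$. Hence $\log C_{n+1}-\log C_n=\frac1n+O(n^{-4/3})$, and $C_{n+1}-C_n=\frac{C_n}n(1+o(1))\to\frac K2$. Finally $L_n=\frac{\kappa_n}K\cdot\frac n2(2^{2/n}-1)\to\log2$.
\end{proof}

For $0\ne u\in H^1(\mathbb{R}^N)$ the \emph{scaled Rayleigh quotient} is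
\[
r(u)=\frac1K\Bigl(\frac{\mathcal{E}(u)}{\|u\|^2}-C_N\Bigr).
\]
On this scale the power $v^{-2/N}$ in Faber--Krahn becomes a logarithm.

\begin{lemma}\label{lem:FK}
Let $N$ be so large that $\kappa_N\ge K/2$, let $0\ne u\in H^1(\mathbb{R}^N)$ and $v=|\{u\ne0\}|$.
\begin{enumerate}
\item[(a)] If $v\le v_0<\frac12$, then $r(u)-L_N\ge\frac12\log\frac1{2v_0}$.
\item[(b)] If $r(u)\le L_N+\delta$ with $\delta\ge0$, then $v\ge\frac12-\delta$.
\item[(c)] If $0\ne u'\in H^1(\mathbb{R}^N)$, $uu'=0$ a.e., and $v+|\{u'\ne0\}|\le1$, then $r(u)+r(u')\ge2L_N$.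
\end{enumerate}
\end{lemma}

\begin{proof}
For $v\le\frac12$, (S4) and $e^y-1\ge y$ give
\[
r(u)-L_N\ge\frac{C_N}K\,2^{2/N}\bigl((2v)^{-2/N}-1\bigr)\ge\frac{\kappa_N}K\log\frac1{2v}\ge\frac12\log\frac1{2v},
\]
which is (a). In (b), either $v>\frac12$ or $v\ge\frac12e^{-2\delta}\ge\frac12-\delta$. For (c), the function $v\mapsto v^{-2/N}$ is convex and decreasing, so with $v'=|\{u'\ne0\}|$ we have $v^{-2/N}+v'^{-2/N}\ge2\bigl(\frac{v+v'}2\bigr)^{-2/N}\ge2\cdot2^{2/N}$.
\end{proof}

\section{The one-dimensional model}\label{sec:model}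

This section explains the scale and shows (B) and (C) by hand. Only \eqref{eq:moments}, \eqref{eq:hermite} and Lemma~\ref{lem:theta} are used later; the passage from domains to the model is motivation here and is made rigorous, where needed, in Sections~\ref{sec:upper} and~\ref{sec:fiber}.

Let $N=n+1$, let $m>0$ be a smooth function on $\mathbb{R}$ with $\int m=1$, and let $\Omega_m\subset\mathbb{R}\times\mathbb{R}^n$ be the set whose slice over $x$ is the centered ball of volume $m(x)$. Try $u=q(x)\Psi_x(w)$ with $\Psi_x$ the normalized first eigenfunction of the slice. The slice has eigenvalue $C_nm^{-2/n}=C_n-\kappa_n\log m+\cdots$, so for $\|q\|=1$ the energy is close to $C_n+Q_m(q)$, where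
\[
Q_m(q)=\int q'^2\,dx-K\int q^2\log m\,dx .
\]
This is the form of $-\frac{d^2}{dx^2}+v$ with $v=-K\log m$, and the volume constraint reads $\int e^{-v/K}=1$. Since $C_{n+1}-C_n\to K/2$, the scaled quotient of the model is $r_m(q)=(Q_m(q)-K/2)/K$. By \eqref{eq:LSI} with $d=1$, $\kappa=K$,
\begin{equation}\label{eq:modelFK}
r_m(q)\ge\int q^2\log\frac{q^2}m .
\end{equation}
If $q$ vanishes outside a set $S$ with $\int_Sm=v$, then (S6) applied to $m1_S/v$ turns this into $r_m(q)\ge\log\frac1v$: the logarithmic Sobolev inequality is the Faber--Krahn inequality of the model, and $v=\frac12$ gives the value $\log2$ of two balls.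

\subsection*{Gaussian profiles tie with two balls}
For $s>0$ let $m_s(x)=\frac{s}{\sqrt{\pi K}}e^{-s^2x^2/K}$; since $(1-\frac{2s^2x^2}{Kn})^{n/2}\to e^{-s^2x^2/K}$, this is the limit profile of an ellipsoid of revolution. The potential is $s^2x^2+\frac K2\log(\pi K/s^2)$. The first two eigenfunctions of $-\frac{d^2}{dx^2}+s^2x^2$ are $h_1=(s/\pi)^{1/4}e^{-sx^2/2}$ and $h_2=\sqrt{2s}\,x\,h_1$, with eigenvalues $s$ and $3s$. They are orthonormal, and from the moments $\frac1{2s}$ and $\frac3{4s^2}$ of the Gaussian $h_1^2$, together with $h_1'=-sxh_1$ and $h_2'=\sqrt{2s}(1-sx^2)h_1$,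
\begin{equation}\label{eq:moments}
\int h_1'^2=\frac s2,\qquad\int h_2'^2=\frac{3s}2,\qquad\int x^2h_1^2=\frac1{2s},\qquad\int x^2h_2^2=\frac3{2s}.
\end{equation}
The scaled gap is $\gamma=2s/K$; then $\pi K/s^2=4/(e\gamma^2)$, and the scaled mean is
\[
\sigma=\frac1K\Bigl(2s+\frac K2\log\frac4{e\gamma^2}-\frac K2\Bigr)=\log2+\gamma-1-\log\gamma .
\]
At $\gamma=2$ one finds $\ell_1=\sigma-\gamma/2=0$: this is the ball. The minimum of $\sigma$ is at $\gamma=1$ and equals $\log2$ exactly. So for $t=\frac12$ the best Gaussian profile ties with two equal balls, at a gap of order one.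

The tie can be broken. Fix $s=K/2$, $g=m_{K/2}$ and $\rho=\frac12(h_1^2+h_2^2)$. For given test functions $h_1,h_2$ the profile enters $\frac12(Q_m(h_1)+Q_m(h_2))$ only through $-K\int\rho\log m$, which by (S6) is smallest for $m=\rho$. By \eqref{eq:moments}, $\frac12\int(h_1'^2+h_2'^2)=s$ and $-K\int\rho\log g=s^2\cdot\frac1s+\frac K2\log\frac4e$, and the sum is $\frac K2+K\log2$. Therefore
\begin{equation}\label{eq:hermite}
\frac12\int(h_1'^2+h_2'^2)-K\int\rho\log\rho=\frac K2+K(\log2-\delta_1),\qquad\delta_1=\int\rho\log\frac\rho g>0,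
\end{equation}
where $\delta_1>0$ because $\rho/g$ is a multiple of $(1+Kx^2)e^{-Kx^2/4}$, which is not constant. This is (B) in the model.

\subsection*{Two functions share one profile}
For (C) we need a lower bound for $r_m(a)+r_m(b)$ when $a$ and $b$ live mostly in different places. By \eqref{eq:modelFK} this is a question about entropy: two densities that share one reference measure of mass $1$ pay $2\log2$, up to a discount for their overlap. We measure the overlap with
\[
\Theta(x,y)=\min(|x|,|y|)^{3/2}\max(|x|,|y|)^{1/2}.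
\]

\begin{lemma}\label{lem:theta}
\begin{enumerate}
\item[(a)] $\Theta$ is $2$-homogeneous and nondecreasing in $|x|$ and in $|y|$, $\Theta(x,y)\le\frac12(x^2+y^2)$, and $|\Theta(X)-\Theta(Y)|\le2\max(|X|,|Y|)\,|X-Y|$ for $X,Y\in\mathbb{R}^2$.
\item[(b)] Let $m,\rho_a,\rho_b\ge0$ on $\mathbb{R}^d$ with $\int m\le1$, $\int\rho_a=\int\rho_b=1$, and $\rho_a=\rho_b=0$ where $m=0$. If $\rho_a\log(\rho_a/m)$ and $\rho_b\log(\rho_b/m)$ are integrable, then
\[
\int\rho_a\log\frac{\rho_a}m+\int\rho_b\log\frac{\rho_b}m\ge2\log2-5\int\Theta(\sqrt{\rho_a},\sqrt{\rho_b}).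
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\Theta\le|x||y|$. For $0<x<y$, $\Theta=x^{3/2}y^{1/2}$ and $|\nabla\Theta|^2=\frac94xy+\frac14x^3/y\le\frac52y^2$. By symmetry $|\nabla\Theta(X)|\le2|X|$ a.e., $\Theta$ is locally Lipschitz, and the bound follows on the disk of radius $\max(|X|,|Y|)$, which is convex.

(b) Let $\rho=\frac12(\rho_a+\rho_b)$. Pointwise,
\[
\rho_a\log\frac{\rho_a}m+\rho_b\log\frac{\rho_b}m=2\rho\log\frac\rho m+2\rho\log2-\Bigl[\rho_a\log\Bigl(1+\frac{\rho_b}{\rho_a}\Bigr)+\rho_b\log\Bigl(1+\frac{\rho_a}{\rho_b}\Bigr)\Bigr].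
\]
Let $\alpha\le\beta$ be the smaller and the larger of $\rho_a,\rho_b$. Then $\beta\log(1+\alpha/\beta)\le\alpha\le\alpha^{3/4}\beta^{1/4}$, and $1+s\le(1+s^{1/4})^4$ gives $\alpha\log(1+\beta/\alpha)\le4\alpha(\beta/\alpha)^{1/4}$. So the bracket lies between $0$ and $5\alpha^{3/4}\beta^{1/4}=5\Theta(\sqrt{\rho_a},\sqrt{\rho_b})$. Integrate and use $\int\rho\log(\rho/m)\ge0$ from (S6).
\end{proof}

In the model, \eqref{eq:modelFK} and (b) give $r_m(a)+r_m(b)\ge2\log2-5\int\Theta(a,b)$ for normalized $a,b$. To see how the discount compares with the gap, let $h=(K/\pi)^{1/4}e^{-Kx^2/2}$, the ground state of the ball profile, and take two bumps $a=h(\cdot-d)$, $b=h(\cdot+d)$ with $d$ large. For $x>0$ we have $\Theta(a,b)=b^{3/2}a^{1/2}=a(0)^2e^{-Kx^2-Kdx}$ with $a(0)^2=(K/\pi)^{1/2}e^{-Kd^2}$, hence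
\[
\int\Theta(a,b)\le\frac{2a(0)^2}{Kd}.
\]
On the other hand, let $u_1$ (even) and $u_2$ (odd) be normalized eigenfunctions of an even confining potential, with gap $\Gamma=K\gamma$. The Wronskian $\mathcal{W}=u_1u_2'-u_1'u_2$ satisfies $\mathcal{W}'=-\Gamma u_1u_2$, so $\mathcal{W}(0)=\Gamma\int_0^\infty u_1u_2\le\Gamma/2$. The functions $(a\pm b)/\sqrt2$ are not exact eigenfunctions, but as a guide we insert them: $\mathcal{W}(0)=2a(0)a'(0)=2Kd\,a(0)^2$, which suggests $\gamma\gtrsim4d\,a(0)^2$. The ratio of overlap to gap is then at most about $1/(2Kd^2)$, and $Kd^2$ is about $\log\frac1\gamma$. The discount is of order $\gamma/\log\frac1\gamma$, which loses against the penalty $(\frac12-t)\gamma$. The same factor $1/\log\frac1\gamma$ appears in the rigorous bound \eqref{eq:overlap}.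

\section{Existence and limits of minimizers}\label{sec:existence}

Existence is known in the larger class of quasi-open sets. The capacity of $E\subset\mathbb{R}^N$ is the infimum of $\|u\|_{H^1}^2$ over $u\in H^1(\mathbb{R}^N)$ with $u\ge1$ a.e.\ near $E$. A set $Z$ is \emph{quasi-open} if for every $\epsilon>0$ there is an open set $U$ of capacity less than $\epsilon$ with $Z\cup U$ open, and $H^1_0(Z)$ consists of the $u\in H^1(\mathbb{R}^N)$ whose quasi-continuous representative vanishes outside $Z$ up to a set of capacity zero. For $|Z|<\infty$ the eigenvalues $\lambda_i(Z)$ and eigenfunctions are defined by the same variational formulas. Besides the two theorems below we use only this: open sets are quasi-open, with the usual $H^1_0$; elements of $H^1_0(Z)$ vanish a.e.\ outside $Z$; and $u\in H^1_0(Z)$ implies $u^\pm\in H^1_0(Z)$.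

\begin{theorem}[\cite{MP}; see also \cite{Bucur}]\label{thm:MP}
If $G:\mathbb{R}^k\to\mathbb{R}$ is lower semicontinuous and nondecreasing in each variable, then $G(\lambda_1,\dots,\lambda_k)$ has a minimizer among quasi-open sets of measure $1$ in $\mathbb{R}^N$.
\end{theorem}

\begin{theorem}[\cite{BMPV}]\label{thm:BMPV}
Let $G:\mathbb{R}^k\to\mathbb{R}$ have difference quotients in each variable between two positive constants, and let $Z$ minimize $G(\lambda_1,\dots,\lambda_k)$ among quasi-open sets of measure $1$. Then $Z$ has orthonormal eigenfunctions $u_1,\dots,u_k$ for $\lambda_1,\dots,\lambda_k$ that are Lipschitz on $\mathbb{R}^N$.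
\end{theorem}

\begin{lemma}\label{lem:open}
Let $t\in(0,1)$ and let $Z$ minimize $F_t$ among quasi-open sets of measure $1$. Then there is an open set $Z'$ of measure $1$ with $\lambda_i(Z')=\lambda_i(Z)$, $i=1,2$. In particular \eqref{eq:P} has minimizers, and $\varphi(t)$ is also the minimum over quasi-open sets.
\end{lemma}

\begin{proof}
Since $t$ and $1-t$ are positive, Theorem~\ref{thm:BMPV} gives Lipschitz eigenfunctions $u_1,u_2$. The set $Z'=\{u_1^2+u_2^2>0\}$ is open, $|Z'|\le1$, and $u_i\in H^1_0(Z')$ by (S1). By (S2), $\lambda_i(Z')\le\lambda_i(Z)$ for $i=1,2$. If $|Z'|<1$, a dilation of $Z'$ has measure $1$ and strictly smaller $F_t$ than $Z$, which is impossible. So $|Z'|=1$, $F_t(Z')\ge F_t(Z)$, and both inequalities are equalities. A quasi-open minimizer exists by Theorem~\ref{thm:MP}.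
\end{proof}

At the jump we need minimizers with prescribed limiting eigenvalues. No compactness of the sets themselves is required: a penalized functional selects the limit.

\begin{lemma}\label{lem:closure}
Let $t_k\to t\in(0,1)$, and let $\Omega_k$ be minimizers of $F_{t_k}$ with $(\lambda_1,\lambda_2)(\Omega_k)\to(x,y)$. Then $F_t$ has a minimizer with eigenvalues $(x,y)$.
\end{lemma}

\begin{proof}
By continuity of $\varphi$, $tx+(1-t)y=\lim\varphi(t_k)=\varphi(t)$. Let $G=F_t+(\lambda_1-x)_++(\lambda_2-y)_+$. Then $G(\Omega_k)\to\varphi(t)$, so the quasi-open minimizer $Z$ of $G$ given by Theorem~\ref{thm:MP} satisfies $G(Z)\le\varphi(t)\le F_t(Z)$. Hence $F_t(Z)=\varphi(t)$, $\lambda_1(Z)\le x$ and $\lambda_2(Z)\le y$; as $tx+(1-t)y=\varphi(t)$, both are equalities. Apply Lemma~\ref{lem:open}.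
\end{proof}

\begin{lemma}\label{lem:tsmall}
Fix $N$. If $t_k\to0$ and $\Omega_k$ minimizes $F_{t_k}$, then $\lambda_2(\Omega_k)-\lambda_1(\Omega_k)\to0$.
\end{lemma}

\begin{proof}
Comparison with two equal balls and Krahn--Szeg\H{o} give $(1-t_k)\lambda_2(\Omega_k)\le\varphi(t_k)\le\Lambda_N\le\lambda_2(\Omega_k)$, so $\lambda_2(\Omega_k)\to\Lambda_N$. Take any subsequence along which $\lambda_1(\Omega_k)\to x\le\Lambda_N$; we show $x=\Lambda_N$. The functional $G=\max\{\lambda_1-x,\lambda_2-\Lambda_N\}$ tends to $0$ along the subsequence, so Theorem~\ref{thm:MP} gives a quasi-open $Z$ with $|Z|=1$, $\lambda_1(Z)\le x$, $\lambda_2(Z)\le\Lambda_N$. Let $u_1,u_2$ be orthonormal eigenfunctions of $Z$. There are nonzero $\phi_1,\phi_2\ge0$ in $H^1_0(Z)$ with $\phi_1\phi_2=0$ a.e.\ and Rayleigh quotients at most $\Lambda_N$. If some $u_i$ changes sign, take $u_i^+$ and $u_i^-$; testing the equation of $u_i$ with them shows that their quotients equal $\lambda_i(Z)$. If neither changes sign, take $|u_1|$ and $|u_2|$,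 which are nonnegative and orthogonal.

By (S4) each set $\{\phi_i\ne0\}$ has measure at least $\frac12$. They are disjoint and contained in $Z$ up to null sets, so each has measure exactly $\frac12$ and equality holds in (S4). Thus they are, up to null sets, disjoint open balls $B_1,B_2$ of volume $\frac12$, and $|Z\setminus(B_1\cup B_2)|=0$. Now $u_1\in H^1(\mathbb{R}^N)$ vanishes a.e.\ outside $B_1\cup B_2$. Its traces on $\partial B_i$ from inside and from outside agree, and the outer trace vanishes near every point other than the possible contact point of the two balls. So $u_1|_{B_i}\in H^1_0(B_i)$ and $\mathcal{E}(u_1)\ge\Lambda_N\|u_1\|^2$. Hence $x\ge\lambda_1(Z)\ge\Lambda_N$.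
\end{proof}

\section{A domain that beats two balls near $t=\frac12$}\label{sec:upper}

We build the domain suggested by \eqref{eq:hermite}. The one term that the model ignores is the variation of the slice eigenfunction with $x$. It is small because $j_{n/2-1}^2$ and $n^2/4$ agree to leading order.

\begin{proposition}\label{prop:upper}
There are $t_0\in(0,\frac12)$ and $\delta_0>0$ such that $(\varphi(t_0)-C_N)/K\le\log2-\delta_0$ for all large $N$.
\end{proposition}

\begin{proof}
Let $N=n+1$, $j=j_{n/2-1}$, and let $s=K/2$, $h_1,h_2,\rho,\delta_1$ be as in \eqref{eq:hermite}. Put $R(x)=(\rho(x)/\omega_n)^{1/n}$ and $\Omega=\{(x,w)\in\mathbb{R}\times\mathbb{R}^n:|w|<R(x)\}$, an open set with $|\Omega|=\int\rho=1$. Let $\psi$ be the normalized first eigenfunction of the unit ball of $\mathbb{R}^n$, extended by $0$, let $\Psi_R(w)=R^{-n/2}\psi(w/R)$, and $u_i(x,w)=h_i(x)\Psi_{R(x)}(w)$. Since $\|\Psi_R\|=1$, the functions $u_1,u_2$ are orthonormal, and $\int\Psi_{R(x)}\,\partial_x\Psi_{R(x)}\,dw=0$. Moreover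 $\int|\nabla\Psi_R|^2=j^2/R^2=C_n\rho^{-2/n}$. Hence, for each $x$,
\[
\int|\nabla u_i|^2\,dw=h_i'^2+h_i^2\,\|\partial_x\Psi_{R(x)}\|^2+C_nh_i^2\rho^{-2/n}.
\]
We have $\partial_R\Psi_R(w)=-R^{-1-n/2}(\frac n2\psi+y\cdot\nabla\psi)(w/R)$ and $R'/R=\rho'/(n\rho)$. With $\int\psi\,y\cdot\nabla\psi=\frac12\int y\cdot\nabla(\psi^2)=-\frac n2$ and $\int(y\cdot\nabla\psi)^2\le\int|\nabla\psi|^2=j^2$,
\[
\|\partial_x\Psi_{R(x)}\|^2=\Bigl(\frac{\rho'}{n\rho}\Bigr)^2\Bigl(\int(y\cdot\nabla\psi)^2-\frac{n^2}4\Bigr)\le\Bigl(\frac{\rho'}\rho\Bigr)^2\,\frac{j^2-n^2/4}{n^2}=O(n^{-2/3})(1+x^2),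
\]
by Lemma~\ref{lem:asym} and $\rho'/\rho=\frac{4sx}{1+2sx^2}-2sx$. The $u_i$ are locally Lipschitz with finite energy, so they lie in $H^1(\mathbb{R}^N)$; multiplied by cutoffs in $x$ they are Lipschitz and vanish outside $\Omega$, so $u_i\in H^1_0(\Omega)$ by (S1). By (S2),
\[
\tfrac12(\lambda_1+\lambda_2)(\Omega)\le\frac12\int(h_1'^2+h_2'^2)+C_n+\kappa_n\int\rho\cdot\frac n2\bigl(e^{-\frac2n\log\rho}-1\bigr)\,dx+o(1).
\]
The last integrand tends to $-\rho\log\rho$. Since $|e^y-1|\le|y|e^{|y|}$ and $|\log\rho|\le C(1+x^2)$, it is bounded by $C\rho(1+x^2)e^{2C(1+x^2)/n}$, which has an integrable majorant once $2C/n\le s/2$. By dominated convergence, \eqref{eq:hermite} and $C_n+\frac K2=C_N+o(1)$,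
\[
\sigma(\Omega)\le\log2-\delta_1+o(1).
\]
Since $\ell_1\ge0$ and $\ell_2\ge L_N\to\log2$, this also shows $\delta_1\le\frac12\log2$. From $\ell_1\ge0$ we get $\gamma\le2\sigma$, so by \eqref{eq:scaledF} the scaled value of $F_t(\Omega)$ is at most $\sigma(1+(1-2t))$ for $t<\frac12$. Take $t_0=\frac12-\frac{\delta_1}{6\log2}\in[\frac5{12},\frac12)$. Then the bound is at most $\log2-\delta_1+\frac13\delta_1+o(1)$, and $\delta_0=\delta_1/2$ works for large $N$.
\end{proof}

\section{Symmetry and connectedness of minimizers}\label{sec:symmetry}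

A lower bound has to hold for minimizers about which nothing is known. To reach a model like that of Section~\ref{sec:model} we need coordinates in which the eigenfunctions are radial in most variables. Reflection across a hyperplane produces a competitor with the same volume and eigenvalues, provided that the hyperplane bisects the relevant integrals. Six integrals suffice, and the Borsuk--Ulam theorem (an odd continuous map $S^k\to\mathbb{R}^6$ with $k\ge6$ has a zero) provides such a hyperplane as long as six directions are free.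

\begin{lemma}\label{lem:sym}
Let $N\ge7$, $n=N-5$, $t\in(0,1)$, and let $\Omega$ be a minimizer of $F_t$. There is a minimizer $\Omega^*$ of $F_t$ with the same $\lambda_1,\lambda_2$ and with orthonormal eigenfunctions $u_1,u_2$ for $\lambda_1,\lambda_2$ which, in suitable coordinates $(w,z)\in\mathbb{R}^n\times\mathbb{R}^5$, depend only on $(|w|,z)$.
\end{lemma}

\begin{proof}
Let $u_1,u_2$ be orthonormal eigenfunctions of $\Omega$, and let $\varrho_1,\dots,\varrho_6$ be the integrable functions
\[
1_\Omega,\quad u_1^2,\quad u_2^2,\quad u_1u_2,\quad|\nabla u_1|^2,\quad\nabla u_1\cdot\nabla u_2 .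
\]
A hyperplane is \emph{bisecting} if each $\varrho_k$ has the same integral on its two sides.

\emph{Step 1: reflection across a bisecting hyperplane $h$.} Let $H^\pm$ be the open half-spaces, and let $\Omega_\pm$ be the union of $\Omega\cap H^\pm$, its mirror image, and $\Omega\cap h$. This set has measure $1$, and it is open, since a ball in $\Omega$ centered on $h$ is contained in it. Let $u_i^{(\pm)}$ be the even reflection of $u_i|_{H^\pm}$. Even reflection is continuous on $H^1(\mathbb{R}^N)$ and sends $\phi\in C_c^\infty(\Omega)$ to a Lipschitz function with compact support in $\Omega_\pm$; hence $u_i^{(\pm)}\in H^1_0(\Omega_\pm)$. Bisection gives that $u_1^{(\pm)},u_2^{(\pm)}$ are orthonormal, $\mathcal{E}(u_1^{(\pm)})=\lambda_1$ and $\int\nabla u_1^{(\pm)}\cdot\nabla u_2^{(\pm)}=0$. The energy of $u_2$ need not be bisected: $\mathcal{E}(u_2^{(+)})+\mathcal{E}(u_2^{(-)})=2\lambda_2$, so on one side, say $+$, we have $\mathcal{E}(u_2^{(+)})\le\lambda_2$. By (S2), $\lambda_i(\Omega_+)\le\lambda_i(\Omega)$,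 and minimality of $\Omega$ forces equality for $i=1,2$. So $\Omega_+$ is a minimizer, $u_1^{(+)}$ is a first eigenfunction of $\Omega_+$, and $u_2^{(+)}$, being orthogonal to it with energy at most $\lambda_2(\Omega_+)$, is an eigenfunction for $\lambda_2(\Omega_+)$.

\emph{Step 2: existence of bisecting hyperplanes.} Let $U\subset\mathbb{R}^N$ be a subspace with $\dim U\ge6$. On the unit sphere of $U\oplus\mathbb{R}$, which has dimension $\dim U$, consider the map
\[
(\xi,s)\mapsto\Bigl(\int_{\{x\cdot\xi>s\}}\varrho_k-\int_{\{x\cdot\xi<s\}}\varrho_k\Bigr)_{k=1}^6 .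
\]
It is odd. It is continuous by dominated convergence, because $\{x\cdot\xi=s\}$ is a hyperplane if $\xi\ne0$ and empty if $\xi=0$, $s=\pm1$. It has a zero, and $\xi\ne0$ there, since the first component is $\mp1$ at $(0,\pm1)$. So there is a bisecting hyperplane with normal in $U$.

\emph{Step 3: iteration.} Apply Steps 2 and 1 repeatedly, each time with $U$ the orthogonal complement of the normals already used. The new half-spaces are invariant under the earlier reflections, and these commute with the new one, so the earlier symmetries of the set and of the eigenfunctions persist. The process runs while $\dim U\ge6$ and yields $n=N-5$ orthonormal normals. Translate so that all the hyperplanes contain $0$, let $W$ be the span of the normals, and call the result $\Omega^*,u_1,u_2$. The product $T$ of the $n$ reflections is $-1$ on $W$ and the identity on $W^\perp$, and it preserves $\Omega^*,u_1,u_2$, hence all $\varrho_k$.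

\emph{Step 4: from reflections to rotations.} For every unit vector $\xi\in W$, the map $T$ exchanges the two sides of $\xi^\perp$, so $\xi^\perp$ is bisecting. By Step 1, for one side the even reflections of $u_1,u_2$ are eigenfunctions of the reflected domain, hence smooth there, and their normal derivative on $\xi^\perp$ vanishes. They agree with $u_i$ on that side, so $\partial_\xi u_i=0$ on $\xi^\perp\cap\Omega^*$. At a point $(w,z)\in\Omega^*$ take $\xi$ parallel to $w_ke_l-w_le_k$, which is orthogonal to $(w,z)$; this gives $w_k\partial_{w_l}u_i-w_l\partial_{w_k}u_i=0$ in $\Omega^*$. Outside $\Omega^*$ the same holds a.e.\ by (S1). If $\mathcal{R}_\vartheta$ is the rotation by $\vartheta$ in the $(w_k,w_l)$ plane, it follows that $\frac d{d\vartheta}\int u_i(\mathcal{R}_\vartheta x)\phi(x)\,dx=0$ for all $\phi\in C_c^\infty(\mathbb{R}^N)$, so $u_i\circ\mathcal{R}_\vartheta=u_i$. These rotations generate $SO(n)$, which is transitive on spheres because $n\ge2$; thus $u_i$ equals its average over $SO(n)$,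 a function of $(|w|,z)$.
\end{proof}

The value $5$ matters only in that it does not depend on $N$. In Section~\ref{sec:small} we divide by $u_1$, so we also need $u_1>0$.

\begin{lemma}\label{lem:conn}
If $t\in(0,\frac12)$ and a minimizer $\Omega$ of $F_t$ has $\lambda_1<\lambda_2$, then $\Omega$ is connected.
\end{lemma}

\begin{proof}
By (S3), exactly one component $\Omega_1$ has $\lambda_1(\Omega_1)=\lambda_1(\Omega)$. Suppose that $\Omega_2=\Omega\setminus\Omega_1$ is not empty; then $\lambda_2(\Omega)=\min\{\lambda_2(\Omega_1),\lambda_1(\Omega_2)\}$. If $\lambda_2(\Omega_1)\le\lambda_1(\Omega_2)$, then $\Omega_1$ has the same two eigenvalues and measure less than $1$, and a dilation of $\Omega_1$ is strictly better. Otherwise $\lambda_2(\Omega)=\lambda_1(\Omega_2)$. Let $x=|\Omega_1|$. If $x\le\frac12$, then $\lambda_2>\lambda_1\ge\Lambda_N$, so $F_t(\Omega)>\Lambda_N$. If $x>\frac12$, then $F_t(\Omega)\ge C_N\bigl(tx^{-2/N}+(1-t)(1-x)^{-2/N}\bigr)$; the function in parentheses is convex, equals $2^{2/N}$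 at $x=\frac12$, and has derivative $\frac4N2^{2/N}(1-2t)>0$ there, so again $F_t(\Omega)>\Lambda_N$. Both cases contradict $\varphi(t)\le\Lambda_N$.
\end{proof}

For $t>\frac12$ the derivative above is negative, and two slightly unequal balls already beat two equal ones.

\section{Two functions in a set of volume one}\label{sec:fiber}

We now prove the analogue for large $N$ of the model inequality $r_m(a)+r_m(b)\ge2\log2-5\int\Theta(a,b)$. Integrating out $w$ gives densities on the base $\mathbb{R}^5$, to which Lemma~\ref{lem:theta} applies. The difficulty is that two functions may be disjoint in $\mathbb{R}^N$ while their densities on the base coincide; then the overlap on the base is large and the entropy bound is empty. Radial symmetry excludes this: two radial functions on the same fiber are either nearly proportional or very expensive.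

\begin{lemma}\label{lem:radial}
Let $b_n=\frac12\log n$. For $n$ large the following holds. If $\phi_1,\phi_2\in H^1(\mathbb{R}^n)$ are radial and orthonormal in $L^2$, and $|\{\phi_1\ne0\}\cup\{\phi_2\ne0\}|=m<\infty$, then
\[
\mathcal{E}(\phi_1)+\mathcal{E}(\phi_2)\ge(2C_n+b_n)\,m^{-2/n}.
\]
\end{lemma}

Without radial symmetry no $b_n\to\infty$ is possible: the eigenfunctions of two disjoint balls of volume $m/2$ give $(2C_n+2KL_n)m^{-2/n}$.

\begin{proof}
The left side is the sum of the smallest and the largest Rayleigh quotient on the span of $\phi_1,\phi_2$. The smallest is at least $C_nm^{-2/n}$ by (S4). So it suffices to find $\phi\ne0$ in the span with quotient at least $(C_n+b_n)m^{-2/n}$. Both sides scale alike under dilations, so let $m=\omega_n$; then $C_nm^{-2/n}=j^2$ with $j=j_{n/2-1}$.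

Radial $H^1$ functions are continuous in $r=|w|>0$, so for $r_0=n^{-1/(4n)}$ there is $\phi\ne0$ in the two-dimensional span with $\phi(r_0)=0$. The radius is chosen so that both pieces are expensive: the ball $B_{r_0}$ has only the fraction $n^{-1/4}$ of the volume, and outside it the available radii have total length at most $n^{-3/4}$. The quotient of $\phi$ is at least the smaller of the quotients of its nonzero parts inside and outside $B_{r_0}$.

\emph{Inside.} The inner part lies in $H^1_0(B_{r_0})$, so its quotient is at least $j^2r_0^{-2}=j^2e^{(\log n)/(2n)}\ge j^2+\frac{\log n}{2n}j^2\ge j^2+\frac1{16}n\log n$, as $j^2\ge n^2/8$ for large $n$.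

\emph{Outside.} Let $I=\{r>r_0:\phi(r)\ne0\}$, an open set. From $n\omega_n\int_Ir^{n-1}dr\le\omega_n$ we get $\int_Ir^{n-1}dr\le\frac1n$, hence $|I|\le\frac1nr_0^{-(n-1)}\le n^{-3/4}$. Let $\alpha=\frac{n-1}2$ and $\zeta=r^\alpha\phi$. Then $\phi^2r^{n-1}=\zeta^2$ and $\phi'^2r^{n-1}=\zeta'^2-\alpha(\zeta^2)'/r+\alpha^2\zeta^2/r^2$. Each component of $I$ is a bounded interval at whose ends $\zeta$ vanishes; integrating by parts on each and summing,
\[
\int_I\phi'^2r^{n-1}dr=\int_I\zeta'^2+k_n\int_I\frac{\zeta^2}{r^2},\qquad k_n=\alpha^2-\alpha=\frac{(n-1)(n-3)}4 .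
\]
On an interval $J$ with $\zeta=0$ at both ends, $\sup_J|\zeta|\le\frac12\int_J|\zeta'|$ and $\int_J\zeta'^2\ge\pi^2|J|^{-2}\int_J\zeta^2$. Therefore
\[
\sup_I\zeta^2\le\tfrac14|I|\int_I\zeta'^2,\qquad\int_I\zeta'^2\ge\pi^2n^{3/2}\int_I\zeta^2 .
\]
The term $k_n/r^2$ supplies $n^2/4$ only where $r$ is close to $1$, so we must discard large radii. Let $\tau=n^{-2/3}$ and $I_\tau=I\cap\{r>1+\tau\}$. Then $|I_\tau|\le\frac1n(1+\tau)^{-(n-1)}\le\frac1ne^{-(n-1)\tau/2}$, which decays faster than any power of $n$, so $k_n\int_{I_\tau}\zeta^2\le\frac{n^2}{16}|I_\tau||I|\int_I\zeta'^2\le\frac12\int_I\zeta'^2$ for large $n$. On $I\setminus I_\tau$ we have $r^{-2}\ge1-2\tau$. Hence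
\[
\int_I\zeta'^2+k_n\int_I\frac{\zeta^2}{r^2}\ge\frac12\int_I\zeta'^2+k_n(1-2\tau)\int_I\zeta^2\ge\Bigl(\frac{\pi^2}2n^{3/2}+\frac{n^2}4-O(n^{4/3})\Bigr)\int_I\zeta^2 .
\]
By Lemma~\ref{lem:asym} the last factor is at least $j^2+n^{3/2}$ for large $n$.

So $\phi$ has quotient at least $j^2+\frac1{16}n\log n$. Since $n\omega_n^{2/n}\to2\pi e>16$, we have $b_n\omega_n^{-2/n}\le\frac1{32}n\log n$ for large $n$, which completes the proof.
\end{proof}

\begin{proposition}\label{prop:two}
There is a sequence $\varepsilon_N\to0$ such that for all large $N$ the following holds. Let $n=N-5$ and let $a,b\in H^1(\mathbb{R}^n\times\mathbb{R}^5)$ depend only on $(|w|,z)$, with $\|a\|=\|b\|=1$ and $|\{a\ne0\}\cup\{b\ne0\}|\le1$. Then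
\[
r(a)+r(b)\ge2\log2-5\int\Theta(a,b)\,dx-\varepsilon_N .
\]
\end{proposition}

\begin{proof}
We may assume $r(a)+r(b)\le2\log2$, that is,
\begin{equation}\label{eq:apriori}
\mathcal{E}(a)+\mathcal{E}(b)\le2C_N+2K\log2 .
\end{equation}
Write $\kappa=\kappa_n$. For $z\in\mathbb{R}^5$ let $m(z)$ be the measure of $\{w:a(w,z)\ne0\text{ or }b(w,z)\ne0\}$, so $\int m\le1$, and let $\rho_a(z)=\int a^2dw$, $\rho_b(z)=\int b^2dw$. For a.e.\ $z$ the functions $a(\cdot,z),b(\cdot,z)$ are radial and in $H^1(\mathbb{R}^n)$, and $m(z)<\infty$. Let $g_1(z)\ge g_2(z)\ge0$ be the eigenvalues of their Gram matrix in $L^2(\mathbb{R}^n)$; thus $g_1+g_2=\rho_a+\rho_b$, and $g_2$ measures how far the two functions are from being proportional. Let $V=C_nm^{-2/n}$. Where $m=0$, all of $\rho_a,\rho_b,g_i$ vanish, and their products with $V$, $m^{-2/n}$, $\log m$ are read as $0$.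

\emph{Step 1: the fibers.} Fix $z$ and a unit eigenvector $e=(e_1,e_2)$ of the Gram matrix for $g_1$, and let $e^\perp=(-e_2,e_1)$. Then $(a,b)(\cdot,z)=e\,v_1+e^\perp v_2$ with $v_1,v_2$ radial, orthogonal, $\|v_i\|^2=g_i$; the set where $(v_1,v_2)\ne0$ has measure $m(z)$, and $\mathcal{E}(v_1)+\mathcal{E}(v_2)$ is the $w$-energy of $(a,b)$. If $g_2>0$ and $\hat v_i=v_i/\sqrt{g_i}$, then
\[
\mathcal{E}(v_1)+\mathcal{E}(v_2)=(g_1-g_2)\mathcal{E}(\hat v_1)+g_2\bigl(\mathcal{E}(\hat v_1)+\mathcal{E}(\hat v_2)\bigr)\ge(g_1-g_2)V+g_2(2V+b_nm^{-2/n})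
\]
by (S4) and Lemma~\ref{lem:radial}. If $g_2=0$, (S4) alone gives the same bound. For the $z$-derivatives, $\partial_{z_k}\rho_a=2\int a\,\partial_{z_k}a\,dw$ and Cauchy--Schwarz give $|\nabla\sqrt{\rho_a+\epsilon^2}|^2\le\int|\nabla_za|^2dw$; letting $\epsilon\to0$, $\sqrt{\rho_a}\in H^1(\mathbb{R}^5)$ with the same bound, and likewise for $b$. Altogether
\begin{equation}\label{eq:fiber}
\mathcal{E}(a)+\mathcal{E}(b)\ge\sum_{\rho\in\{\rho_a,\rho_b\}}\int\bigl(|\nabla\sqrt\rho|^2+V\rho\bigr)dz+b_n\int m^{-2/n}g_2\,dz .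
\end{equation}

\emph{Step 2: the base.} Let $\rho$ be $\rho_a$ or $\rho_b$. The functions $\rho\log m$ and $\rho\log\rho$ are integrable. Indeed, $e^y\ge y$ gives $\kappa(\log m)_-\le V$, and $V\rho\in L^1$ by \eqref{eq:fiber}. The Sobolev inequality in $\mathbb{R}^5$ gives $\sqrt\rho\in L^{10/3}$, so $\rho\in L^{5/3}$, while $(\log m)_+^{5/2}\le Cm\in L^1$; H\"older's inequality gives $\rho(\log m)_+\in L^1$. Finally $\rho(\log\rho)_+\le C\rho^{5/3}$, and $\rho\log\rho\ge\rho\log m+\rho-m$ by (S6). Now $V=C_ne^{-\frac2n\log m}\ge C_n-\kappa\log m$, and \eqref{eq:LSI} with $d=5$ and this $\kappa$ yields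
\begin{equation}\label{eq:base}
\int\bigl(|\nabla\sqrt\rho|^2+V\rho\bigr)\ge D_n+\kappa\int\rho\log\frac\rho m,\qquad D_n=C_n+\frac{5\kappa}2\Bigl(1+\log\frac K\kappa\Bigr).
\end{equation}
By Lemma~\ref{lem:asym}, both $D_n-C_n$ and $C_{n+5}-C_n$ tend to $\frac52K$, so $D_n-C_N\to0$: nothing is lost in the reduction.

\emph{Step 3: $\int g_2\le\beta_n$, with $\beta_n\to0$ independent of $a,b$.} The entropies in \eqref{eq:base} are nonnegative by (S6), so \eqref{eq:apriori}--\eqref{eq:base} give $b_n\int m^{-2/n}g_2\le2K\log2+2(C_N-D_n)\le C$. Where $m\le e^n$ we have $m^{-2/n}\ge e^{-2}$, so this part of $\int g_2$ is at most $Ce^2/b_n$. The set $S=\{m>e^n\}$ has measure at most $e^{-n}$, and by H\"older, Sobolev and \eqref{eq:apriori},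
\[
\int_Sg_2\le|S|^{2/5}\bigl(\|\rho_a\|_{5/3}+\|\rho_b\|_{5/3}\bigr)\le Ce^{-2n/5}\bigl(\mathcal{E}(a)+\mathcal{E}(b)\bigr)\le C'ne^{-2n/5}.
\]

\emph{Step 4: overlap on the base and overlap in $\mathbb{R}^N$.} Fix $z$ and use Lemma~\ref{lem:theta}(a) twice. First, $|(a,b)|=\sqrt{v_1^2+v_2^2}$ and $|(a,b)-ev_1|=|v_2|$, so
\[
\int|\Theta(a,b)-\Theta(ev_1)|\,dw\le2\int\sqrt{v_1^2+v_2^2}\,|v_2|\,dw\le2\sqrt{(g_1+g_2)g_2},
\]
and $\int\Theta(ev_1)\,dw=g_1\Theta(e)=\Theta(\sqrt{g_1}|e_1|,\sqrt{g_1}|e_2|)$ by homogeneity. Second, $\rho_a=g_1e_1^2+g_2e_2^2$ and $\rho_b=g_1e_2^2+g_2e_1^2$ give $0\le\sqrt{\rho_a}-\sqrt{g_1}|e_1|\le\sqrt{g_2}|e_2|$ and $0\le\sqrt{\rho_b}-\sqrt{g_1}|e_2|\le\sqrt{g_2}|e_1|$. So the vectors $(\sqrt{\rho_a},\sqrt{\rho_b})$ and $\sqrt{g_1}(|e_1|,|e_2|)$ differ by at most $\sqrt{g_2}$ and have norm at most $\sqrt{g_1+g_2}$. Hence, for a.e.\ $z$,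
\[
\Bigl|\Theta(\sqrt{\rho_a},\sqrt{\rho_b})-\int\Theta(a,b)\,dw\Bigr|\le4\sqrt{(g_1+g_2)g_2}.
\]
The vector $e$ has disappeared, so no measurable choice of it is needed. Since $\int(g_1+g_2)=2$, the integral of the right side is at most $4\sqrt{2\beta_n}$.

\emph{Conclusion.} By \eqref{eq:fiber}, \eqref{eq:base}, Lemma~\ref{lem:theta}(b) and Step 4,
\[
K\bigl(r(a)+r(b)\bigr)\ge2(D_n-C_N)+\kappa_n\Bigl(2\log2-5\int\Theta(a,b)\,dx-20\sqrt{2\beta_n}\Bigr).
\]
Since $0\le\int\Theta(a,b)\le1$, $\kappa_n\to K$ and $D_n-C_N\to0$, the claim follows.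
\end{proof}

\section{Small gaps are expensive}\label{sec:small}

\begin{proposition}\label{prop:small}
For every $\varepsilon\in(0,1)$ there is $\bar\gamma>0$ with the following property. For every $\gamma'\in(0,\bar\gamma]$ there is $N_1$ such that, if $N\ge N_1$, $t\in(0,\frac12)$, and $\Omega$ is a minimizer of $F_t$ with scaled gap $\gamma\in[\gamma',\bar\gamma]$, then $\sigma\ge\log2-\varepsilon\gamma$.
\end{proposition}

The lower threshold $\gamma'$ is there because errors that vanish as $N\to\infty$, namely $\varepsilon_N$ and $L_N-\log2$, have to be absorbed in $\varepsilon\gamma$.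

\begin{remark}
To first order in $\gamma$, no better lower bound holds for general sets. Disjoint balls of volumes $x>\frac12$ and $1-x$, with $x$ near $\frac12$, have $\ell_1\to-\log x$ and $\ell_2\to-\log(1-x)$, so in the limit $\gamma=\log\frac x{1-x}$ and $\sigma=\log(2\cosh\frac\gamma2)=\log2+O(\gamma^2)$.
\end{remark}

\subsection*{Cutting along level sets of $u_2/u_1$}
Let $N\ge7$ be as in Lemma~\ref{lem:FK}, let $t\in(0,\frac12)$, and let $\Omega$ be a minimizer with $\gamma>0$. By Lemmas~\ref{lem:sym} and~\ref{lem:conn} (the latter applied to $\Omega^*$) we may assume that $\Omega$ is connected, that $u_1>0$, and that $u_1,u_2$ are orthonormal and depend only on $(|w|,z)$. Comparison with two balls gives $\ell_2-t\gamma\le L_N$, and since $t<\frac12$,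
\begin{equation}\label{eq:levels}
\ell_2\le L_N+\tfrac\gamma2,\qquad\ell_1=\ell_2-\gamma<L_N .
\end{equation}
We need two functions $a,b$ with $r(a)+r(b)\le2\sigma+\varepsilon\gamma$ and overlap at most $\varepsilon\gamma$. The pair $(u_1\pm u_2)/\sqrt2$ has $r(a)+r(b)=2\sigma$, but its overlap is spread over all of $\Omega$. We look instead for functions $u_1\chi(f)$ of the quotient $f=u_2/u_1$, whose overlap can be confined to a layer $\{f\in J\}$ of small volume, where Lemma~\ref{lem:FK}(a) gains a logarithm.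

The function $f$ is real analytic and nonconstant on $\Omega$, so its level sets are null. Let $\nu$ be the law of $f$ under $u_1^2dx$: a probability measure on $\mathbb{R}$ without atoms, with mean $\int u_1u_2=0$ and second moment $\int u_2^2=1$. We write $f$ also for the variable under $\nu$. Put $\Gamma=\lambda_2-\lambda_1=K\gamma$ and
\[
P=\int f^+d\nu=\int f^-d\nu,\qquad A_\pm=\int(f^\pm)^2d\nu,\qquad M_\pm=\nu(\pm f>0).
\]
Then $A_++A_-=M_++M_-=1$, and by Cauchy--Schwarz $0<P=\frac12\int|f|\,d\nu\le\frac12$ and $P^2\le A_\pm M_\pm$. Replacing $u_2$ by $-u_2$ exchanges the signs $\pm$ and keeps $P$. Call $\chi:\mathbb{R}\to\mathbb{R}$ \emph{admissible} if it is Lipschitz and its derivative has compact support.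

\begin{lemma}\label{lem:cut}
Let $\chi$ be admissible. Then $u_1\chi(f)$ and $u_2\chi(f)$ lie in $H^1_0(\Omega)$, and:
\begin{enumerate}
\item[(a)] if $\int\chi^2d\nu>0$, then $\displaystyle r(u_1\chi(f))\le\ell_1+\gamma P\,\frac{\int\chi'^2d\tau}{\int\chi^2d\nu}$;
\item[(b)] if $\chi=0$ outside $J$ and $|\{f\in J\}|\le v<\frac12$, then $\displaystyle\frac12\log\frac1{2v}\int\chi^2d\nu\le\gamma P\int\chi'^2d\tau$; for $v=0.3$ the factor on the left is at least $\frac14$;
\item[(c)] if $s\ge0$ and $2sP<A_\pm$, then $\displaystyle r\bigl((\pm u_2-su_1)_+\bigr)\le\ell_2+\gamma\frac{sP}{A_\pm-2sP}$.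
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Membership in $H^1_0(\Omega)$.} On $\{x>0\}$, the function $x\chi(y/x)$ has gradient $(\chi-\tau\chi',\chi')$ and $y\chi(y/x)$ has gradient $(-\tau^2\chi',\chi+\tau\chi')$, with $\tau=y/x$. Both gradients are bounded, so each function extends to a Lipschitz function $\Phi$ on $\{x\ge0\}$ with $\Phi(0,0)=0$. If $C_c^\infty(\Omega)\ni\phi_k^i\to u_i$ in $H^1$, then $\Phi((\phi^1_k)^+,\phi^2_k)$ is Lipschitz with compact support in $\Omega$, bounded in $H^1$, and converges to $\Phi(u_1,u_2)$ in $L^2$. Use (S1).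

\emph{The flux bound.} The field $u_1^2\nabla f=u_1\nabla u_2-u_2\nabla u_1$ replaces the Wronskian of Section~\ref{sec:model}. For admissible $\zeta$, test the equation of $u_2$ with $u_1\zeta(f)$, that of $u_1$ with $u_2\zeta(f)$, and subtract. The terms $\zeta(f)\nabla u_1\cdot\nabla u_2$ cancel and
\[
\int u_1^2\,\zeta'(f)|\nabla f|^2=\Gamma\int u_1^2\,f\zeta(f).
\]
For $0\le\alpha<\beta$ take $\zeta(\tau)=\min(\max(\tau,\alpha),\beta)-\alpha$; then $\tau\zeta(\tau)\le(\beta-\alpha)\tau^+$, so $\int_{\{\alpha<f<\beta\}}u_1^2|\nabla f|^2\le\Gamma P(\beta-\alpha)$. For $\alpha<\beta\le0$ subtract $\beta$ instead of $\alpha$; then $\tau\zeta(\tau)\le(\beta-\alpha)\tau^-$, with the same conclusion. For $\alpha<0<\beta$ split at $0$, where the level set is null. An open subset of $\mathbb{R}$ is a countable union of intervals and Lebesgue measure is outer regular, so the measure $E\mapsto\int_{\{f\in E\}}u_1^2|\nabla f|^2$ is at most $\Gamma P$ times Lebesgue measure: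
\begin{equation}\label{eq:flux}
\int G(f)\,u_1^2|\nabla f|^2\,dx\le\Gamma P\int_{\mathbb{R}}G\,d\tau\qquad(G\ge0\text{ Borel}).
\end{equation}

(a) We have $|\nabla(u_1\chi(f))|^2=\nabla u_1\cdot\nabla(u_1\chi(f)^2)+u_1^2\chi'(f)^2|\nabla f|^2$, and $\chi^2$ is admissible. Testing the equation of $u_1$ with $u_1\chi(f)^2$ gives $\mathcal{E}(u_1\chi(f))=\lambda_1\int\chi^2d\nu+\int u_1^2\chi'(f)^2|\nabla f|^2$. Apply \eqref{eq:flux}.

(b) If $\int\chi^2d\nu>0$, then Lemma~\ref{lem:FK}(a) and $\ell_1<L_N$ give $\frac12\log\frac1{2v}\le r(u_1\chi(f))-\ell_1$; use (a). Also $\frac12\log\frac1{0.6}>\frac14$.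

(c) By symmetry take the sign $+$. The function $\psi=u_2-su_1$ solves $-\Delta\psi=\lambda_2\psi+s\Gamma u_1$. Testing with $\psi_+$ gives $\mathcal{E}(\psi_+)=\lambda_2\|\psi_+\|^2+s\Gamma\int u_1\psi_+$. Here $\int u_1\psi_+\le\int u_1u_2^+=P$. Also $\psi_+^2\ge(u_2^+)^2-2su_1u_2^+$: where $u_2\ge su_1$ expand the square, and elsewhere the right side is nonpositive. So $\|\psi_+\|^2\ge A_+-2sP$.
\end{proof}

To see what (a) can give, suppose for a moment that $\nu$ consisted of two atoms, of masses $M_\pm$ at $\pm p_\pm$; then $p_\pm=P/M_\pm$. Let $\chi$ rise linearly from $0$ to $1$ on $[-p_-,p_+]$, and let $a=u_1\chi(f)$, $b=u_1(1-\chi(f))$. Then (a) gives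
\[
r(a)+r(b)\le2\ell_1+\frac{\gamma P}{p_++p_-}\Bigl(\frac1{M_+}+\frac1{M_-}\Bigr)=2\ell_1+\gamma=2\sigma .
\]
The constant in front of $\gamma$ is exactly $1$, and there is no room to lose more than a factor $1+\varepsilon$. So we have to show that $\nu$ is close to two atoms when $\gamma$ is small. The reason is volume: by \eqref{eq:levels} each of the two ``wells'' needs nearly half of $\Omega$, and a spread of $\nu$ on one side would allow us to cut that well into two pieces at a cost $O(\gamma)$, which (b) forbids. This works when $P$ is bounded below. When $P$ is small the flux \eqref{eq:flux} is small, a sharp cut is cheap, and Faber--Krahn alone suffices.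

\begin{proof}[Proof of Proposition~\ref{prop:small}]
\emph{Constants.} Let $P_0=\min\{\frac1{16},\frac\varepsilon{10}\}$, fix $\eta\in(0,\frac14)$ with $(1-\eta)^{-4}\le1+\frac\varepsilon2$, and put
\[
\mu=\eta^2P_0^2\le\eta,\qquad K_1=\frac1{\eta(1-\eta)^3},\qquad K_2=\frac5{(1-\eta)^4P_0^2}.
\]
Choose $\bar\gamma>0$ so small that, for $\gamma=\bar\gamma$ and hence for all $\gamma\in(0,\bar\gamma]$,
\begin{equation}\label{eq:constants}
\frac{16\gamma}{\mu P_0^2}\le\eta(1-\eta)P_0,\qquad\log\frac1{4K_1\gamma}\ge\frac{2K_2}\varepsilon .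
\end{equation}
Since $\eta P_0\le\frac1{64}$, the first condition implies $128\gamma\le\mu P_0^2$ and $\gamma\le\frac1{10}$; the second implies $4K_1\gamma<1$. All constants depend only on $\varepsilon$. Let $\gamma\in[\gamma',\bar\gamma]$.

\medskip
\textbf{Case 1: $P<P_0$.} By symmetry let $A_+\ge\frac12$. Take $a=(u_2-2u_1)_+$ and $b=u_1\chi(f)$, where $\chi=1$ on $(-\infty,1]$, $\chi=0$ on $[2,\infty)$, and $\chi$ is linear in between. Since $A_+-4P\ge\frac14$, Lemma~\ref{lem:cut}(c) with $s=2$ gives $r(a)\le\ell_2+8P\gamma$. Since $\nu(f>1)\le\int f^+d\nu=P$, part (a) gives $r(b)\le\ell_1+\gamma\frac P{1-P}\le\ell_1+2P\gamma$. The functions live on the disjoint sets $\{f>2\}$ and $\{f<2\}$, so $r(a)+r(b)\ge2L_N$ by Lemma~\ref{lem:FK}(c). Thus $\sigma\ge L_N-5P_0\gamma\ge L_N-\frac\varepsilon2\gamma$, and $\sigma\ge\log2-\varepsilon\gamma$ once $|L_N-\log2|\le\frac\varepsilon2\gamma'$.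

\medskip
\textbf{Case 2: $P\ge P_0$.} Then $M_\pm\ge P^2\ge P_0^2$.

\emph{Step 1: $\nu$ has little mass near $0$.} Let $k_\pm=A_\pm/P$, so $P/k_\pm=P^2/A_\pm\le M_\pm\le1$. Lemma~\ref{lem:cut}(c) with $s=k_\pm/4$ and \eqref{eq:levels} give $r((\pm u_2-su_1)_+)\le\ell_2+\frac\gamma2\le L_N+\gamma$, so $|\{\pm f>k_\pm/4\}|\ge\frac12-\gamma$ by Lemma~\ref{lem:FK}(b). Hence $|\{-k_-/4<f<k_+/4\}|\le2\gamma\le0.3$. Apply Lemma~\ref{lem:cut}(b) to the trapezoid equal to $1$ on $[-k_-/8,k_+/8]$, to $0$ outside $(-k_-/4,k_+/4)$, and linear in between: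
\begin{equation}\label{eq:central}
\nu(-k_-/8<f<k_+/8)\le4\gamma P\Bigl(\frac8{k_+}+\frac8{k_-}\Bigr)\le64\gamma\le\tfrac12\mu P_0^2 .
\end{equation}

\emph{Step 2: $\nu$ concentrates on each side.} We treat $\{f>0\}$. As $\nu$ has no atoms, there are $p_+,q_+>0$ with $\nu(0<f<p_+)=\mu M_+=\nu(f>q_+)$, and $p_+<q_+$ because $\nu(f>p_+)=(1-\mu)M_+>\mu M_+$. We claim that
\begin{equation}\label{eq:conc}
q_+-p_+\le\frac{16\gamma}{\mu P_0^2}.
\end{equation}
Let $\bar p=\frac12(p_++q_+)$. By Lemma~\ref{lem:cut}(c) with $s=0$, $r(u_2^-)\le\ell_2\le L_N+\frac\gamma2$, so $|\{f<0\}|\ge\frac12-\frac\gamma2$. Hence $|\{0<f<\bar p\}|+|\{f>\bar p\}|\le\frac12+\frac\gamma2\le0.55$, and one of these two sets has measure at most $0.3$.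

Suppose $|\{f>\bar p\}|\le0.3$. Take $\chi$ equal to $0$ up to $\bar p$, linear on $[\bar p,q_+]$, and equal to $1$ after $q_+$. Lemma~\ref{lem:cut}(b) gives $\frac14\mu M_+\le\gamma P/(q_+-\bar p)$, so $q_+-p_+=2(q_+-\bar p)\le\frac{8\gamma P}{\mu M_+}\le\frac{4\gamma}{\mu P_0^2}$.

Suppose $|\{0<f<\bar p\}|\le0.3$. Now the cutoff must also vanish at $0$, and Step 1 leaves room for that. By \eqref{eq:central}, $\nu(0<f<k_+/8)\le\frac12\mu M_+$, so $p_+>k_+/8$ and $\nu(k_+/8\le f<p_+)\ge\frac12\mu M_+$. Take $\chi$ rising linearly from $0$ at $0$ to $1$ at $k_+/8$, equal to $1$ on $[k_+/8,p_+]$, falling linearly to $0$ at $\bar p$, and $0$ elsewhere. Then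
\[
\tfrac18\mu M_+\le\gamma P\Bigl(\frac8{k_+}+\frac1{\bar p-p_+}\Bigr)\le8\gamma+\frac\gamma{2(\bar p-p_+)} .
\]
Since $8\gamma\le\frac1{16}\mu M_+$, we get $\bar p-p_+\le\frac{8\gamma}{\mu M_+}$. This proves \eqref{eq:conc} in both cases.

The position of the cluster follows from the first moment. By Cauchy--Schwarz and $\int f^2d\nu=1$,
\[
P\le q_+M_++\int_{\{f>q_+\}}f\,d\nu\le q_+M_++\sqrt\mu\le q_+M_++\eta P ,
\]
so $q_+\ge(1-\eta)P/M_+\ge(1-\eta)P_0$. By \eqref{eq:conc} and \eqref{eq:constants}, $p_+\ge q_+-\eta(1-\eta)P_0\ge(1-\eta)q_+$. Steps 1 and 2 used no choice of sign, so replacing $u_2$ by $-u_2$ gives $p_->0$ with the same properties. In summary,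
\begin{equation}\label{eq:atoms}
p_\pm\ge(1-\eta)^2\frac P{M_\pm},\qquad\nu(\pm f\ge p_\pm)=(1-\mu)M_\pm\ge(1-\eta)M_\pm .
\end{equation}

\emph{Step 3: the pair $a,b$.} We stop the transition slightly before $\pm p_\pm$, to leave room for another cutoff in Step 4. Let $x_\pm=(1-\eta)p_\pm$ and $J=(-x_-,x_+)$, so
\begin{equation}\label{eq:J}
|J|\ge(1-\eta)^3P\Bigl(\frac1{M_+}+\frac1{M_-}\Bigr)\ge4(1-\eta)^3P .
\end{equation}
Let $\chi$ be $0$ to the left of $J$, $1$ to the right, linear on $J$, and let $a=u_1\chi(f)$, $b=u_1(1-\chi(f))$. Then $\int\chi'^2=1/|J|$, and by \eqref{eq:atoms} $\|a\|^2\ge(1-\eta)M_+$, $\|b\|^2\ge(1-\eta)M_-$. Lemma~\ref{lem:cut}(a) and the first inequality in \eqref{eq:J} give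
\begin{equation}\label{eq:energy}
r(a)+r(b)\le2\ell_1+\frac\gamma{(1-\eta)^4}\le2\ell_1+\Bigl(1+\frac\varepsilon2\Bigr)\gamma=2\sigma+\frac\varepsilon2\gamma .
\end{equation}

\emph{Step 4: the overlap.} First, the layer $\{f\in J\}$ has small volume. Let $\chi_+$ be $0$ up to $x_+$, linear on $[x_+,p_+]$, and $1$ after $p_+$. As $p_+-x_+=\eta p_+$, Lemma~\ref{lem:cut}(a), \eqref{eq:atoms} and \eqref{eq:levels} give
\[
r(u_1\chi_+(f))\le\ell_1+\frac{\gamma P}{\eta p_+(1-\eta)M_+}\le L_N+K_1\gamma ,
\]
so $|\{f>x_+\}|\ge\frac12-K_1\gamma$ by Lemma~\ref{lem:FK}(b). The same argument for $-u_2$ gives $|\{f<-x_-\}|\ge\frac12-K_1\gamma$. Hence $|\{f\in J\}|\le2K_1\gamma<\frac12$.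

Let $\tilde\chi=\min(\chi,1-\chi)$, which vanishes outside $J$. Then $\Theta(a,b)=u_1^2\,\Theta(\chi,1-\chi)(f)\le u_1^2\tilde\chi(f)^{3/2}$, the square of $u_1\tilde\chi(f)^{3/4}$. The function $\tilde\chi^{3/4}$ is not Lipschitz, so we use $\zeta_\delta=(\tilde\chi+\delta)^{3/4}-\delta^{3/4}$, $\delta>0$, which is admissible and vanishes outside $J$. With the substitution $s=\chi(\tau)$,
\[
\int\zeta_\delta'^2d\tau\le\frac9{16|J|}\int_0^1\min(s,1-s)^{-1/2}ds=\frac9{16|J|}\cdot2\sqrt2\le\frac2{|J|}.
\]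
(This explains the exponent $\frac32$ in $\Theta$: an exponent $\vartheta$ leads to $\int_0s^{\vartheta-2}ds$, finite only for $\vartheta>1$, while the logarithm in Lemma~\ref{lem:theta}(b) requires $\vartheta<2$.) Lemma~\ref{lem:cut}(b) with $v=2K_1\gamma$, the limit $\delta\to0$, and \eqref{eq:J} give
\[
\int\tilde\chi^{3/2}d\nu\le\frac{4\gamma P}{|J|\log\frac1{4K_1\gamma}}\le\frac\gamma{(1-\eta)^3\log\frac1{4K_1\gamma}} .
\]
Let $\hat a=a/\|a\|$ and $\hat b=b/\|b\|$. By monotonicity and homogeneity, $\Theta(\hat a,\hat b)\le\Theta(a,b)/\min(\|a\|^2,\|b\|^2)$, and the minimum is at least $(1-\eta)P_0^2$. With \eqref{eq:constants},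
\begin{equation}\label{eq:overlap}
5\int\Theta(\hat a,\hat b)\le\frac{K_2\,\gamma}{\log\frac1{4K_1\gamma}}\le\frac\varepsilon2\gamma .
\end{equation}

\emph{Step 5: conclusion.} The functions $\hat a,\hat b$ are of the form $\Phi(u_1,u_2)$, so they depend only on $(|w|,z)$, and they vanish outside $\Omega$. Proposition~\ref{prop:two}, \eqref{eq:energy} and \eqref{eq:overlap} give $2\sigma+\frac\varepsilon2\gamma\ge2\log2-\frac\varepsilon2\gamma-\varepsilon_N$. For $N$ so large that $\varepsilon_N\le\varepsilon\gamma'\le\varepsilon\gamma$, this is $\sigma\ge\log2-\varepsilon\gamma$.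
\end{proof}

\section{The jump}\label{sec:jump}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $t_0,\delta_0$ be as in Proposition~\ref{prop:upper}, let $\varepsilon=\frac12(\frac12-t_0)$, let $\bar\gamma$ be as in Proposition~\ref{prop:small} for this $\varepsilon$, and put $\gamma_0=\min\{\bar\gamma,\delta_0\}$. These numbers do not depend on $N$. Fix $\gamma'\in(0,\gamma_0)$ and let $N$ be large, depending on $\gamma'$.

\emph{Forbidden gaps.} Let $\Omega$ minimize $F_t$ with $t\in(0,t_0]$, and suppose $\gamma\in[\gamma',\gamma_0]$. By \eqref{eq:scaledF} and Proposition~\ref{prop:small}, its scaled value is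
\[
\sigma+\bigl(\tfrac12-t\bigr)\gamma\ge\log2-\varepsilon\gamma+2\varepsilon\gamma\ge\log2+\varepsilon\gamma'>L_N
\]
for large $N$, so two equal balls do better. Hence every minimizer of $F_t$, $t\in(0,t_0]$, has scaled gap less than $\gamma'$ or greater than $\gamma_0$.

\emph{Both kinds occur.} A minimizer of $F_{t_0}$ satisfies $L_N-t_0\gamma\le\ell_2-t_0\gamma\le\log2-\delta_0$, so $\gamma\ge(\delta_0+L_N-\log2)/t_0$. The right side tends to $\delta_0/t_0>2\delta_0$, so $\gamma>\gamma_0$ for large $N$. On the other hand, for this fixed $N$, Lemma~\ref{lem:tsmall} shows that for all sufficiently small $t$ every minimizer has scaled gap less than $\gamma'$.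

\emph{Coexistence.} Let $\mathcal{T}$ be the set of $t\in(0,t_0]$ for which some minimizer of $F_t$ has scaled gap greater than $\gamma_0$, and let $t_N=\inf\mathcal{T}$. By the previous paragraph $t_0\in\mathcal{T}$ and $t_N\in(0,t_0]$. Choose $s_k\in\mathcal{T}$ with $s_k\to t_N$ and minimizers of $F_{s_k}$ with gap greater than $\gamma_0$. Choose also $s_k'<t_N$ with $s_k'\to t_N$ and minimizers of $F_{s_k'}$; their gaps are less than $\gamma'$, since $s_k'\notin\mathcal{T}$. The eigenvalues are bounded, because $\lambda_1\le\lambda_2\le\varphi(s)/(1-s)\le\Lambda_N/(1-t_0)$. After passing to subsequences, Lemma~\ref{lem:closure} gives minimizers $Y_N$ and $X_N$ of $F_{t_N}$ with scaled gaps at least $\gamma_0$ and at most $\gamma'$. They have the same value of $F_{t_N}$ and different gaps, so by \eqref{eq:fromgap} both eigenvalues differ.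

\emph{Choice of $\theta_N$.} For $k\ge1$ let $N_k$ be a threshold that works for $\gamma'=\gamma_0/(k+1)$, with $N_1<N_2<\cdots$. Put $N_0=N_1$, $c=K\gamma_0$, and $\theta_N=K\gamma_0/(k+1)$ for $N_k\le N<N_{k+1}$. Then $\theta_N\to0$, and (a) and (b) hold.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:nonconvex}]
The segment joining the eigenvalue pairs of $X_N$ and $Y_N$ lies on the line $t_Nx+(1-t_N)y=\varphi(t_N)$. Along it $y-x$ is affine and goes from a value at most $\theta_N$ to a value at least $c$, so some point of the segment has $y-x\in(\theta_N,c)$. If this point were $(\lambda_1(\Omega),\lambda_2(\Omega))$ with $\Omega$ open and $|\Omega|=1$, then $\Omega$ would be a minimizer of $F_{t_N}$ with a gap excluded by Theorem~\ref{thm:main}(b). So the segment is not contained in $\mathcal{A}_N$.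
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bucur}
Bucur, Arch. Ration. Mech. Anal. (2012).

\bibitem{BMPV}
Bucur, Mazzoleni, Pratelli, and Velichkov, Arch. Ration. Mech. Anal. (2015).

\bibitem{MP}
Mazzoleni and Pratelli, J. Math. Pures Appl. (2013).

\bibitem{MZ}
Dario Mazzoleni and Davide Zucco, \emph{Convex combinations of low eigenvalues, Fraenkel asymmetries and attainable sets}, arXiv:1512.00993 (2015).

\end{thebibliography}
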